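\title{Free subalgebras of graded nil algebras generated in degree one}

\begin{abstract}
Over an arbitrary field $k$ we construct a graded nil algebra that is generated by two elements of degree one and contains a free subalgebra on two generators. The algebra is the quotient of a free algebra by the largest ideal annihilated by an explicit, recursively defined family of linear functionals. All elements of degree $n$ satisfy $f^{N_n}=0$ for one exponent $N_n$, and this persists after extension of scalars to any commutative $k$-algebra.
\end{abstract}

\section{The question and the answer}\label{sec:intro}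

Throughout, $k$ is an arbitrary field, and algebras are associative $k$-algebras, not assumed to have a unit. An algebra $A$ is \emph{positively graded} if $A=\bigoplus_{n\ge1}A_n$ with $A_iA_j\subseteq A_{i+j}$ for all $i,j\ge 1$. Such an algebra is \emph{graded nil} if every homogeneous element is nilpotent, and it is \emph{generated in degree one} if it is generated as an algebra by $A_1$. A \emph{free pair} in $A$ is a pair $u_1,u_2\in A$ such that the distinct nonempty monomials in $u_1,u_2$ are linearly independent over $k$. The subalgebras generated by free pairs are exactly the subalgebras isomorphic to the free non-unital algebra on two generators; we call them \emph{free noncommutative subalgebras}.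

A nil algebra has no free pair, because $u_1^N=0$ is a linear relation among monomials. A graded nil algebra need only have nilpotent \emph{homogeneous} elements, and one may ask how far from nil it can be. In the commutative case there is no difference: every element is a finite sum of commuting nilpotent components, hence nilpotent. In general the difference is large. It is known that over every field there is a finitely generated graded nil algebra containing a free pair, and that it can be chosen \emph{graded nilpotent}, meaning that for every $d\ge1$ the subalgebra generated by $A_d$ is nilpotent. The following question comes from the paper of Bell and Greenfeld \cite{BG}.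

\begin{quote}
\emph{Given a field $k$, is there a finitely generated graded nil $k$-algebra, generated in degree one, that contains a free noncommutative subalgebra?}
\end{quote}

Three observations show that generation in degree one is a serious constraint, and they might suggest a negative answer.

First, a graded nilpotent algebra generated in degree one is nilpotent: take $d=1$ in the definition. So the stronger property above is not available.

Second, monomial relations cannot work. Let $F$ be the free algebra on a finite set $X$ of letters of degree one and let $I$ be an ideal spanned by words. The element $f=\sum_{x\in X}x$ is homogeneous, and $f^N$ is the sum of all words of length $N$. If $f^N\in I$, then every word of length $N$ lies in $I$, and $F/I$ is nilpotent. The relations must therefore produce cancellation between different words.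

Third, freeness cannot be read off from leading terms. If $u'$ and $u''$ are the homogeneous components of lowest and highest degree of $u\in A$, then the extreme components of $u^N$ are $(u')^N$ and $(u'')^N$, and both vanish for large $N$ when $A$ is graded nil. The independence of the monomials has to be visible in the intermediate degrees.

Nevertheless the answer is yes for every field, and two generators suffice. We derive this from one construction that depends on the following combinatorial data. We write $|w|$ for the length of a word $w$, and $T=\{1,2\}$.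

\medskip
\noindent\textbf{Hypothesis (H).} $X$ is a finite alphabet, $L\subseteq X$ is a set of \emph{leading letters}, $\lambda\ge1$ is an integer, and $a_1,a_2,e_1,e_2$ are words over $X$ such that:
\begin{itemize}
\item[(H1)] $a_1\ne a_2$ have length $\lambda$, $e_1\neq e_2$ have length $\lambda+1$, and neither $a_1$ nor $a_2$ is a prefix of $e_1$ or $e_2$;
\item[(H2)] all four words begin with a letter of $L$;
\item[(H3)] $e_t=b_tc_t$ for $t\in T$, where $|b_1|=|b_2|=\beta\ge1$, $|c_1|=|c_2|=\gamma\ge1$, and the first letters of $c_1$ and $c_2$ are not in $L$.
\end{itemize}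
Thus $\beta+\gamma=\lambda+1$.

\begin{theorem}\label{thm:main}
Let $k$ be any field and assume \textup{(H)}. Let $F=\bigoplus_{d\ge1}F_d$ be the free non-unital $k$-algebra on $X$, with all letters in degree one. There are a homogeneous ideal $I$ of $F$ and integers $N_1,N_2,\dots$ such that $A=F/I$ satisfies:
\begin{itemize}
\item[(1)] for every commutative $k$-algebra $K$ and every $n\ge1$, each $f\in A_n\otimes_kK$ satisfies $f^{N_n}=0$; in particular $(K=k)$, $A$ is graded nil;
\item[(2)] the images in $A$ of $u_1=a_1+e_1$ and $u_2=a_2+e_2$ form a free pair.
\end{itemize}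
The exponent $N_n$ depends only on $n$ and on the data in \textup{(H)}, not on $k$, $K$ or $f$.
\end{theorem}

The algebra $A$ is generated by the images of the finitely many letters, which have degree one. So any data satisfying (H) answer the question.

\begin{example}\label{ex:instances}
(i) Let $X=\{x,y\}$, $L=\{x\}$, $\lambda=3$, $a_1=xxx$, $a_2=xxy$, $b_1=b_2=x$, $c_1=yxx$, $c_2=yxy$. The words $a_t$ begin with $xx$, the words $e_t$ begin with $xy$, and the words $c_t$ begin with $y$, so (H) holds. Here $A$ has two generators of degree one, and the free pair is $u_1=x^3+xyx^2$, $u_2=x^2y+xyxy$.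

(ii) Let $X=\{a_1,a_2,b,c_1,c_2\}$ consist of five letters, $L=\{a_1,a_2,b\}$, $\lambda=1$, $b_1=b_2=b$. The words $e_t=bc_t$ begin with $b\ne a_1,a_2$, and $c_t\notin L$, so (H) holds. The free pair $u_1=a_1+bc_1$, $u_2=a_2+bc_2$ lies in $A_1+A_2$.
\end{example}

\begin{corollary}\label{cor:dim}
Let $k$ be a field and $d\ge0$ an integer. There is a graded nil $k$-algebra $A$, generated in degree one, with $\dim A_1=d$ and containing a free noncommutative subalgebra, if and only if $d\ge2$.
\end{corollary}

\begin{proof}
If $d\le1$, then $A$ is generated by at most one element, so it is commutative, whereas $u_1u_2\neq u_2u_1$ for a free pair. For $d=2$ take the algebra $A$ given by Theorem~\ref{thm:main} and Example~\ref{ex:instances}(i); it has $\dim A_1\le 2$, and $\dim A_1\le1$ has just been excluded. For $d>2$ let $A'=A\oplus V$ with $\dim V=d-2$, with $V$ in degree one and $VA'=A'V=0$. Then $A'$ is generated by $A'_1=A_1\oplus V$ and contains $A$. It is graded nil, because $(f+v)^N=f^N$ for $f\in A_1$, $v\in V$, $N\ge2$, and $A'_n=A_n$ for $n\geq 2$.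
\end{proof}

The shape of the free pairs is also optimal. In a graded nil algebra no member of a free pair is homogeneous, since it is not nilpotent; so two homogeneous components per generator is the minimum. For the same reason a free pair cannot lie in $A_1$, so a pair inside $A_1+A_2$, as in Example~\ref{ex:instances}(ii), is the best possible.

The ideal $I$ is not given by generators. We prescribe instead the linear functionals on $F$ that must survive in $A$ (Section~\ref{sec:dual}). Section~\ref{sec:small} shows by hand how to choose them so that the elements of degree one and two become nilpotent while a free pair remains. Sections~\ref{sec:code}--\ref{sec:nil} treat all degrees at once and prove Theorem~\ref{thm:main}.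

\section{Algebras defined by functionals}\label{sec:dual}

Let $F$ be the free non-unital algebra on a finite alphabet $X$, and put $F_0=k\cdot 1$, where $1$ is the empty word. The words of length $d$ form a basis of $F_d$, and multiplication identifies $F_d\otimes F_e$ with $F_{d+e}$. A \emph{functional of degree $d$} is a linear map $\varphi\colon F_d\to k$, extended by $0$ to $F_e$ for $e\ne d$. For a word $w$, the functional $w^*$ of degree $|w|$ takes the value $1$ on $w$ and $0$ on all other words. If $\varphi,\psi$ have degrees $d,e$, then $\varphi\otimes\psi$ is the functional of degree $d+e$ with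
\begin{equation}\label{eq:mult}
(\varphi\otimes\psi)(rs)=\varphi(r)\,\psi(s)\qquad(r\in F_d,\ s\in F_e).
\end{equation}
For example $w^*\otimes w'^*=(ww')^*$, and $1^*$ is neutral for $\otimes$. In a product $\varphi_1\otimes\dots\otimes\varphi_h$ of degree $D$ we number the letters of a word by $0,\dots,D-1$ and say that $\varphi_i$ \emph{occupies} the interval $[p,p+\deg\varphi_i)$, where $p=\deg\varphi_1+\dots+\deg\varphi_{i-1}$.

Let $K$ be a commutative $k$-algebra. We may assume that $K$ has a unit: otherwise we replace $K$ by the commutative unital algebra $k\oplus K$, and $A\otimes K$ is a subalgebra of $A\otimes(k\oplus K)$. A functional $\varphi$ of degree $d$ extends to the $K$-linear map $F_d\otimes K\to K$, $w\otimes\kappa\mapsto\varphi(w)\kappa$, again denoted $\varphi$. Formula \eqref{eq:mult} holds for $r\in F_d\otimes K$ and $s\in F_e\otimes K$: both sides are additive in $r$ and in $s$, and for $r=w\otimes\kappa$, $s=w'\otimes\kappa'$ both equal $\varphi(w)\psi(w')\kappa\kappa'$.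

Words over $T=\{1,2\}$ are called \emph{messages}. Given $u_1,u_2\in F$ and a message $\omega=t_1\cdots t_m$, put $u_\omega=u_{t_1}\cdots u_{t_m}$, with $u_\omega=1$ for the empty message. A functional $\varphi$ \emph{detects} $\omega$ if $\varphi(u_\omega)=1$ and $\varphi(u_\zeta)=0$ for every message $\zeta\neq\omega$.

For a family $\mathcal F$ of functionals of positive degrees, define
\[
I(\mathcal F)=\{r\in F:\ \varphi(xry)=0\ \text{ for all }\varphi\in\mathcal F\text{ and all words }x,y,\text{ possibly empty}\}.
\]

\begin{lemma}\label{lem:dual}
Let $I=I(\mathcal F)$ and $A=F/I$.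
\begin{itemize}
\item[(a)] $I$ is a homogeneous two-sided ideal, and every $\varphi\in\mathcal F$ vanishes on $I$.
\item[(b)] Let $n,N\geq 1$ and let $K$ be a commutative $k$-algebra. If $\varphi(xf^Ny)=0$ for all $f\in F_n\otimes K$, all $\varphi\in\mathcal F$ and all words $x,y$, then every element of $A_n\otimes K$ has $N$-th power zero.
\item[(c)] Let $u_1,u_2\in F$. If for arbitrarily large $\ell$ every message of length $\ell$ is detected by a member of $\mathcal F$, then the images of $u_1,u_2$ in $A$ form a free pair.
\end{itemize}
\end{lemma}

\begin{proof}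
(a) The set $I$ is a subspace. If $r\in I$ and $w$ is a word, then $\varphi(x\cdot wr\cdot y)=\varphi(xw\cdot r\cdot y)=0$ and $\varphi(x\cdot rw\cdot y)=\varphi(x\cdot r\cdot wy)=0$, so $I$ is an ideal. Let $r=\sum_dr_d\in I$ with $r_d\in F_d$, and let $\varphi\in\mathcal F$ have degree $D$. If $|x|+d+|y|\ne D$, then $\varphi(xr_dy)=0$. If $|x|+d+|y|=D$, then $xr_dy$ is the component of $xry$ of degree $D$, so $\varphi(xr_dy)=\varphi(xry)=0$. Hence $r_d\in I$. The last claim is the case $x=y=1$.

(b) Since $k$ is a field, $A\otimes K=(F\otimes K)/(I\otimes K)$. Lift a given element of $A_n\otimes K$ to $f\in F_n\otimes K$ and write $f^N=\sum_ir_i\otimes\kappa_i$ with $r_i\in F_{nN}$ and $\kappa_i\in K$ linearly independent over $k$. Then $0=\varphi(xf^Ny)=\sum_i\varphi(xr_iy)\kappa_i$ forces $\varphi(xr_iy)=0$ for all $i,\varphi,x,y$. So every $r_i$ lies in $I$, and $f^N\in I\otimes K$.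

(c) Let $p=\sum_\omega\alpha_\omega u_\omega\in I$, a finite sum over nonempty messages with $\alpha_\omega\in k$, and fix a nonempty message $\omega_0$. Choose $\ell\ge|\omega_0|$ as in the hypothesis, a message $\eta$ of length $\ell-|\omega_0|$, and $\varphi\in\mathcal F$ detecting $\omega_0\eta$. Since $I$ is an ideal, $pu_\eta=\sum_\omega\alpha_\omega u_{\omega\eta}\in I$. As $\omega\eta=\omega_0\eta$ only for $\omega=\omega_0$, part (a) gives $0=\varphi(pu_\eta)=\alpha_{\omega_0}$.
\end{proof}

The problem has become the design of a family $\mathcal F$ with two opposing properties: it must see every monomial in $u_1,u_2$, and it must be blind to every long power of a homogeneous element, wherever that power is placed inside a longer word.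

\section{Degrees one and two by hand}\label{sec:small}

In this section $X=\{a_1,a_2,b,c_1,c_2\}$, as in Example~\ref{ex:instances}(ii), and $K=k$.

\subsection*{Degree one: the swap}
No functional $w^*$ vanishes on the powers of $\sum_{x\in X} x$, so we use differences. Let
\[
W^t=(bc_t)^*-(c_tb)^*=b^*\otimes c_t^*-c_t^*\otimes b^*\qquad(t\in T).
\]
For $f\in F_1$ we get $W^t(f^2)=b^*(f)c_t^*(f)-c_t^*(f)b^*(f)=0$, while $W^t(bc_s)$ is $1$ for $s=t$ and $0$ otherwise. Let $\mathcal F_1$ consist of all products $W^{t_1}\otimes\dots\otimes W^{t_m}$, $m\geq 1$. For the pair $bc_1,bc_2$ this product detects the message $t_1\cdots t_m$, so $bc_1,bc_2$ is a free pair in $F/I(\mathcal F_1)$. On the other hand, let $f\in F_1$ and let $f^3$ occupy the positions $[q,q+3)$ in $xf^3y$, where $q=|x|$ and $|x|+3+|y|=2m$. One of $q,q+1$ is even, so some factor $W^{t_i}$ is evaluated on $f^2$, and the product vanishes by \eqref{eq:mult}. Hence $f^3=0$ in the quotient for all $f$ of degree one. The element $bc_1$, of degree two, is not nilpotent.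

\subsection*{Degree two: alignment}
To kill powers of $f\in F_2$ we swap two functionals of even degree. We still cut between $b$ and $c_t$, so we pad with the short words $a_t$:
\[
Z^{rst}=P\otimes Q-Q\otimes P=(a_rbc_sa_t)^*-(c_sa_ta_rb)^*,\qquad P=(a_rb)^*,\quad Q=(c_sa_t)^*.
\]
Then $Z^{rst}(f^2)=P(f)Q(f)-Q(f)P(f)=0$ for $f\in F_2$. The pair to be detected is now $u_t=a_t+bc_t$, and $u_\zeta$ is the sum of the words obtained from $\zeta$ by replacing each letter $t$ by $a_t$ or by $bc_t$. Call such words \emph{encodings}. An encoding never begins with $c_s$. So if a product $Z^{rst}\otimes\psi$ is nonzero on an encoding $z$, then $z$ begins with $a_r\cdot bc_s\cdot a_t$, and the rest of $z$ is again an encoding: \emph{on encodings the negative term of the swap is invisible}.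

Products of $Z$'s alone do not suffice, because a power of $f$ may start at an odd position while every $Z$ starts at an even one. Indeed, let $f=a_1a_1+bc_1$. The element $a_1f^{2m-1}a_1$ is a sum of distinct encodings, one of which is $(a_1bc_1a_1)^m$, and by the previous paragraph this is the only encoding on which $(Z^{111})^{\otimes m}$ is nonzero. Hence $(Z^{111})^{\otimes m}(a_1f^{2m-1}a_1)=1$ for all $m$.

The remedy is a spacer of odd degree. Let $\mathcal F_2$ consist of the functionals
\[
\varphi=Z^{t_1t_2t_3}\otimes a_{t_4}^*\otimes Z^{t_5t_6t_7}\otimes a_{t_8}^*\otimes\dots\otimes Z^{t_{4m-3}t_{4m-2}t_{4m-1}}\otimes a_{t_{4m}}^*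
\]
of degree $5m$. Reading from the left, the only encoding on which $\varphi$ is nonzero is $a_{t_1}bc_{t_2}a_{t_3}a_{t_4}\cdots a_{t_{4m}}$. The value is $1$, and this word occurs in $u_\zeta$ only for $\zeta=t_1\cdots t_{4m}$. So $u_1,u_2$ is a free pair in $F/I(\mathcal F_2)$. Now let $f\in F_2$, $q=|x|$ and $|x|+12+|y|=5m$. The numbers $q,q+2,\dots,q+8$ represent all residues modulo $5$, so $p=q+2i$ is a multiple of $5$ for some $0\le i\le4$, and $p+4\le q+12\le5m$. Thus a factor $Z$ occupies $[p,p+4)$, and
\[
\varphi(xf^6y)=\varphi'(xf^i)\,Z(f^2)\,\varphi''(f^{4-i}y)=0,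
\]
where $\varphi=\varphi'\otimes Z\otimes\varphi''$. In the quotient, $f^6=0$ in degree two, and hence $f^{12}=(f^2)^6=0$ in degree one.

\subsection*{All degrees: a hierarchy}
The family $\mathcal F_2$ is periodic, and its period survives: the word $g=a_1bc_1a_1a_1$ satisfies $\varphi(g^m)=1$ when all $t_i=1$. To reach every degree we proceed recursively. A \emph{block of level $n$} will contain swaps for degree $n$ starting at all residues modulo $n$, and it will be assembled from whole blocks of level $n-1$ separated by short words. The halves $P$ and $Q$ of a swap of level $n$ also consist of whole blocks of level $n-1$, so exchanging them leaves those blocks intact. Consequently a block of high level $m$ contains blocks of level $n$ everywhere, with bounded gaps, for each $n\le m$, and a long power of an element of degree $n$ must cover one of them.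

\section{The code and faithful templates}\label{sec:code}

From now on we assume (H) and put $u_t=a_t+e_t$. We first make precise in what sense the negative term of a swap is invisible.

Let $\mathcal C=\{a_1,a_2,e_1,e_2\}$ be the set of \emph{codewords}, $\mathcal C^*$ the set of all concatenations of codewords (including the empty word), and $\mathrm{Pref}$ the set of prefixes of words of $\mathcal C^*$. Thus $\mathcal C^*\subseteq\mathrm{Pref}$, and a prefix of a word of $\mathrm{Pref}$ is in $\mathrm{Pref}$. By (H1), $\mathcal C$ is a \emph{prefix code}: no codeword is a prefix of another. Of two prefixes of one word, one is a prefix of the other; so \emph{a word has at most one codeword as a prefix}.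

\begin{lemma}\label{lem:code}
\begin{itemize}
\item[(a)] Every word of $\mathcal C^*$ has exactly one factorization into codewords.
\item[(b)] If $s\in\mathcal C^*$ and $sr\in\mathrm{Pref}$, then $r\in\mathrm{Pref}$.
\item[(c)] Every nonempty word of $\mathrm{Pref}$ begins with a letter of $L$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two factorizations of a nonempty word start with the same codeword; cancel it and induct on the length.

(b) We first show that $s,sr\in\mathcal C^*$ imply $r\in\mathcal C^*$, by induction on $|s|$. For empty $s$ there is nothing to prove. Otherwise $s=ws'$ and $sr=w'z$ with $w,w'\in\mathcal C$ and $s',z\in\mathcal C^*$. Both $w$ and $w'$ are prefixes of $sr$, so $w=w'$ and $s'r=z\in\mathcal C^*$, and the induction applies to $s'$. Now if $sr\in\mathrm{Pref}$, then $srr'\in\mathcal C^*$ for some $r'$, so $rr'\in\mathcal C^*$ and $r\in\mathrm{Pref}$.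

(c) This is (H2).
\end{proof}

By (a) there is a well-defined \emph{decoding} $\delta(z)$ of $z\in\mathcal C^*$: the message obtained by replacing each codeword $a_t$ or $e_t$ by $t$. Expanding $u_\omega=\prod_i(a_{t_i}+e_{t_i})$ gives $2^{|\omega|}$ concatenations of codewords. By (a) they are distinct words, and they are exactly the words of $\mathcal C^*$ that decode to $\omega$:
\begin{equation}\label{eq:expand}
u_\omega=\sum_{z\in\mathcal C^*,\ \delta(z)=\omega}z .
\end{equation}

We need one functional for each message of a given length, all built on the same pattern. The next definition separates the pattern from the message.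

\begin{definition}\label{def:template}
A \emph{template} $\tau$ of \emph{reading length} $\ell(\tau)\ge1$ and \emph{degree} $|\tau|\ge1$ is a family $(\tau^\omega)$ of functionals of degree $|\tau|$, indexed by the messages $\omega$ of length $\ell(\tau)$. The basic templates $\mathbf a$ and $\mathbf e$ have reading length one and are given by $\mathbf a^t=a_t^*$, $\mathbf e^t=e_t^*$. For templates $\sigma,\tau$ we define:
\begin{itemize}
\item the \emph{product} $\sigma\tau$, by $(\sigma\tau)^{\theta\theta'}=\sigma^{\theta}\otimes\tau^{\theta'}$ for $|\theta|=\ell(\sigma)$, $|\theta'|=\ell(\tau)$;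
\item the \emph{swap} $\langle\sigma|\tau\rangle$, by
\[
\langle\sigma|\tau\rangle^{\theta t\theta'}=P\otimes Q-Q\otimes P,\qquad P=\sigma^\theta\otimes b_t^*,\quad Q=c_t^*\otimes\tau^{\theta'},
\]
for $|\theta|=\ell(\sigma)$, $t\in T$, $|\theta'|=\ell(\tau)$.
\end{itemize}
A template $\tau$ is \emph{faithful} if for every message $\omega$ of length $\ell(\tau)$ there is a word $z_\tau^\omega\in\mathcal C^*$ with $\delta(z_\tau^\omega)=\omega$ and $\tau^\omega(z_\tau^\omega)=1$ such that $\tau^\omega(z)=0$ for every other word $z\in\mathrm{Pref}$.
\end{definition}

The product is associative, and reading length and degree are additive under it. Since $b_t^*\otimes c_t^*=e_t^*$, the term $P\otimes Q$ of the swap is $(\sigma\mathbf e\tau)^{\theta t\theta'}$; in particular $\langle\sigma|\tau\rangle$ has the same reading length and degree as $\sigma\mathbf e\tau$. The functionals $Z^{rst}$ of Section~\ref{sec:small} form the template $\langle\mathbf a|\mathbf a\rangle$.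

\begin{lemma}\label{lem:faithful}
\begin{itemize}
\item[(a)] $\mathbf a$ and $\mathbf e$ are faithful.
\item[(b)] If $\sigma$ and $\tau$ are faithful, then so are $\sigma\tau$ and $\langle\sigma|\tau\rangle$.
\item[(c)] If $\tau$ is faithful, then $\tau^\omega$ detects $\omega$ for every message $\omega$ of length $\ell(\tau)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Take $z_{\mathbf a}^t=a_t$ and $z_{\mathbf e}^t=e_t$.

(b) For the product, let $\omega=\theta\theta'$ and $z^\omega_{\sigma\tau}=z_\sigma^\theta z_\tau^{\theta'}$. This word lies in $\mathcal C^*$, decodes to $\omega$, and has value $1\cdot1$. Let $z\in\mathrm{Pref}$ with $(\sigma\tau)^\omega(z)\ne0$. Then $z=sr$ with $|s|=|\sigma|$, $|r|=|\tau|$, $\sigma^\theta(s)\ne0$ and $\tau^{\theta'}(r)\neq0$. As a prefix of $z$, the word $s$ is in $\mathrm{Pref}$, so $s=z_\sigma^\theta\in\mathcal C^*$. By Lemma~\ref{lem:code}(b), $r\in\mathrm{Pref}$, so $r=z_\tau^{\theta'}$.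

For the swap, the term $Q\otimes P$ vanishes on every word that does not begin with $c_t$. The first letter of $c_t$ is not in $L$ by (H3), so $Q\otimes P$ vanishes on $\mathrm{Pref}$ by Lemma~\ref{lem:code}(c). Hence $\langle\sigma|\tau\rangle^\omega$ and $(\sigma\mathbf e\tau)^\omega$ agree on $\mathrm{Pref}$, and $\sigma\mathbf e\tau$ is faithful by (a) and the product case.

(c) By \eqref{eq:expand}, $\tau^\omega(u_\zeta)$ is the sum of $\tau^\omega(z)$ over the $z\in\mathcal C^*$ with $\delta(z)=\zeta$. The only nonzero term that can occur is $\tau^\omega(z_\tau^\omega)=1$, and it occurs exactly when $\zeta=\omega$.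
\end{proof}

\begin{example}\label{ex:H3}
The condition on the first letter of $c_t$ cannot be dropped from Lemma~\ref{lem:faithful}. Let $X=L=\{a_1,a_2,b\}$ and $e_t=ba_t$, so that (H1) and (H2) hold but $c_t=a_t$ begins with a leading letter. Write $a=a_1$. Then $(\langle\mathbf a|\mathbf a\rangle\mathbf a)^{1111}=(abaaa)^*-(aaaba)^*$, and both $a\cdot ba\cdot a\cdot a$ and $a\cdot a\cdot a\cdot ba$ occur in $u_{1111}=(a+ba)^4$; so this functional vanishes on $u_{1111}$. The example also shows why faithfulness is tested on $\mathrm{Pref}$ and not only on $\mathcal C^*$: the factor $\langle\mathbf a|\mathbf a\rangle^{111}=(abaa)^*-(aaab)^*$ is nonzero on just one word of $\mathcal C^*$, but $aaab$ is a prefix of a word of $\mathcal C^*$, and the product sees it.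
\end{example}

The purpose of the swap is the following identity, the only place where the commutativity of $K$ is needed.

\begin{lemma}\label{lem:swap}
Let $n\ge1$ and suppose $|\sigma|+\beta=nj$ and $\gamma+|\tau|=nj'$ with integers $j,j'$. Let $K$ be a commutative $k$-algebra and $f\in F_n\otimes K$. Then $\langle\sigma|\tau\rangle^\omega(f^{j+j'})=0$ for all $\omega$.
\end{lemma}

\begin{proof}
Here $P$ has degree $nj$ and $Q$ has degree $nj'$. Write $f^{j+j'}=f^jf^{j'}$ to evaluate $P\otimes Q$ and $f^{j+j'}=f^{j'}f^j$ to evaluate $Q\otimes P$. By \eqref{eq:mult} the value is $P(f^j)Q(f^{j'})-Q(f^{j'})P(f^j)$, a commutator of two elements of $K$.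
\end{proof}

\section{The blocks}\label{sec:blocks}

We define templates $\mathbf B_0,\mathbf B_1,\dots$, with reading lengths $\ell_n=\ell(\mathbf B_n)$ and degrees $D_n=|\mathbf B_n|$. The functionals $\mathbf B_n^\omega$ are the \emph{blocks of level $n$}. Put $\mathbf B_0=\mathbf a$, so $\ell_0=1$ and $D_0=\lambda$.

Let $n\ge1$ and write $\mathbf B=\mathbf B_{n-1}$. To make the halves of a swap have degrees divisible by $n$, and to shift consecutive swaps by one, we need strings of blocks of level $n-1$ whose degree has any prescribed residue modulo $n$. We have no control over $D_{n-1}$ or $\lambda$ modulo $n$, so we use a number of blocks divisible by $n$ and a number of single codewords divisible by $n$. The residue of the degree is then the number of long codewords; this is where the lengths $\lambda$ and $\lambda+1$ in (H1) enter. For $0\le r\le n-1$ let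
\[
S_n(r)=(\mathbf B\mathbf e)^r\,(\mathbf B\mathbf a)^{r(n-1)}\,\mathbf B^{\,n},
\]
and for an arbitrary integer $r$ let $S_n(r)=S_n(\bar r)$, where $\bar r\in\{0,\dots,n-1\}$ is the residue of $r$ modulo $n$. For $0\le r\le n-1$ the string contains $r+r(n-1)+n=(r+1)n$ factors $\mathbf B$, so
\begin{equation}\label{eq:residue}
|S_n(r)|=(r+1)nD_{n-1}+r(\lambda+1)+r(n-1)\lambda=(r+1)nD_{n-1}+rn\lambda+r\equiv r\pmod n .
\end{equation}
The string begins and ends with $\mathbf B$, and two consecutive factors $\mathbf B$ are separated by nothing, by one $\mathbf a$, or by one $\mathbf e$. Define the spacer, the swap and the block of level $n$ by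
\[
Y_n=S_n(1),\qquad Z_n=\langle S_n(-\beta)\,|\,S_n(-\gamma)\rangle,\qquad \mathbf B_n=(Y_nZ_n)^nY_n .
\]

\begin{lemma}\label{lem:blocks}
\begin{itemize}
\item[(a)] $\mathbf B_n$ is faithful for every $n\ge0$.
\item[(b)] $\ell_n\ge2\ell_{n-1}$ and $D_n\ge 2D_{n-1}>D_{n-1}$ for $n\ge1$.
\item[(c)] Let $n\ge1$. Then $|Z_n|=nJ_n$ for an integer $J_n\geq 1$, and $Z_n^\theta(f^{J_n})=0$ for every $\theta$, every commutative $k$-algebra $K$ and every $f\in F_n\otimes K$.
\item[(d)] Let $n\ge1$. For every block $\mathbf B_n^\eta$ and every integer $i$ we can write $\mathbf B_n^\eta=\varphi\otimes Z_n^\theta\otimes\psi$ with $\deg\varphi\equiv i\pmod n$.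
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induct on $n$: the template $\mathbf B_n$ is obtained from $\mathbf B_{n-1}$, $\mathbf a$, $\mathbf e$ by products and swaps, so Lemma~\ref{lem:faithful} applies.

(b) $\mathbf B_n$ has at least two factors $Y_n$, each containing a factor $\mathbf B_{n-1}$.

(c) By \eqref{eq:residue}, $|S_n(-\beta)|+\beta$ and $\gamma+|S_n(-\gamma)|$ are positive multiples of $n$, and $|Z_n|$ is their sum. Apply Lemma~\ref{lem:swap}.

(d) The $h$-th factor $Z_n$ of $\mathbf B_n$, for $1\le h\le n$, is preceded by $h$ factors $Y_n$ and $h-1$ factors $Z_n$, of total degree $h|Y_n|+(h-1)|Z_n|\equiv h\pmod n$. The numbers $1,\dots,n$ represent all residues.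
\end{proof}

\begin{example}\label{ex:levels}
For $n=1$ every residue is $0$ and $S_1(0)=\mathbf a$, so $\mathbf B_1=\mathbf a\langle\mathbf a|\mathbf a\rangle\mathbf a$, with $\ell_1=5$ and $D_1=4\lambda+(\lambda+1)=5\lambda+1$. For the data of Example~\ref{ex:instances}(ii),
\[
\mathbf B_1^{t_1t_2t_3t_4t_5}=(a_{t_1}\,a_{t_2}bc_{t_3}a_{t_4}\,a_{t_5})^*-(a_{t_1}\,c_{t_3}a_{t_4}a_{t_2}b\,a_{t_5})^*,
\]
with $D_1=6$. For $n=2$ and the same data, $1\equiv-\beta\equiv-\gamma\pmod2$, so only $S=S_2(1)=\mathbf B_1\mathbf e\,\mathbf B_1\mathbf a\,\mathbf B_1\mathbf B_1$ occurs. Its degree is $4\cdot6+2+1=27$, both halves of $Z_2=\langle S|S\rangle$ have degree $28$, and in $\mathbf B_2=SZ_2SZ_2S$ the swaps start at the positions $27$ and $27+56+27=110$, one odd and one even.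
\end{example}

\section{Long powers are annihilated}\label{sec:nil}

On $\mathrm{Pref}$ a block behaves like a single functional $z^*$, because the terms $Q\otimes P$ vanish there. A power $f^N$, however, involves arbitrary words, so now every term counts. We must show that blocks of level $n$ occur densely in \emph{each} term of the expansion of a block of level $m\geq n$, including the terms in which halves of higher swaps have been exchanged.

\begin{definition}\label{def:chain}
An \emph{$n$-chain} is a functional
\[
\Theta=\mathbf B_n^{\eta_1}\otimes w_1^*\otimes\mathbf B_n^{\eta_2}\otimes w_2^*\otimes\dots\otimes w_{h-1}^*\otimes\mathbf B_n^{\eta_h},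
\]
where $h\ge1$, the $\eta_i$ are messages of length $\ell_n$, and the $w_i$ are words, possibly empty, of length at most $\lambda+1$.
\end{definition}

A chain begins and ends with a block. Therefore, if $\Theta,\Theta'$ are $n$-chains and $|w|\le\lambda+1$, then $\Theta\otimes w^*\otimes\Theta'$ is an $n$-chain; we call this \emph{joining}.

\begin{lemma}\label{lem:chains}
For $m\ge n\ge0$, every block $\mathbf B_m^\omega$ is a linear combination of $n$-chains of degree $D_m$.
\end{lemma}

\begin{proof}
We first treat $m=n+1$. Every functional $S_m(r)^\theta$ is an $n$-chain, by the description of $S_m(r)$ after \eqref{eq:residue}; the words $w_i$ are $1$, $a_t$ or $e_t$. In particular this holds for the factors $Y_m^\theta$ of $\mathbf B_m^\omega$. Expand each of the $m$ factors $Z_m^{\theta t\theta'}$ as $P\otimes Q-Q\otimes P$, and abbreviate $\Sigma=S_m(-\beta)^\theta$, $\Sigma'=S_m(-\gamma)^{\theta'}$. Together with the two neighboring spacers, denoted $Y$ and $Y'$, the two terms read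
\begin{align*}
Y\otimes P\otimes Q\otimes Y'&=Y\otimes\Sigma\otimes e_t^*\otimes\Sigma'\otimes Y',\\
Y\otimes Q\otimes P\otimes Y'&=Y\otimes c_t^*\otimes\Sigma'\otimes\Sigma\otimes b_t^*\otimes Y'.
\end{align*}
So each of the $2^m$ terms in the expansion of $\mathbf B_m^\omega$ begins and ends with a spacer and is obtained by joining $n$-chains along the words $1$, $e_t$, $b_t$, $c_t$, all of length at most $\lambda+1$. Each term is thus an $n$-chain, up to sign.

Now fix $n$ and induct on $m$. For $m=n$ a block is a chain with $h=1$. For $m>n$, write $\mathbf B_m^\omega$ as a linear combination of $(m-1)$-chains by the first part. In each $(m-1)$-chain replace every block of level $m-1$ by a linear combination of $n$-chains, using the induction hypothesis, and expand by multilinearity. Each resulting term is obtained by joining $n$-chains along words of length at most $\lambda+1$.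
\end{proof}

\begin{proposition}\label{prop:nil}
Let $n\ge1$ and $N_n=2D_n+\lambda$. Let $K$ be a commutative $k$-algebra and $f\in F_n\otimes K$. Then $\mathbf B_m^\omega(xf^{N_n}y)=0$ for all $m\ge0$, all messages $\omega$ of length $\ell_m$ and all words $x,y$, possibly empty.
\end{proposition}

\begin{proof}
Put $q=|x|$ and $M=nN_n\ge2D_n+\lambda$. We may assume $q+M+|y|=D_m$, since otherwise the value is zero for degree reasons. Then $D_m\ge M>D_n$, so $m>n$ by Lemma~\ref{lem:blocks}(b). By Lemma~\ref{lem:chains} it suffices to prove $\Theta(xf^{N_n}y)=0$ for an $n$-chain $\Theta$ of degree $D_m$, written as in Definition~\ref{def:chain}. The power $f^{N_n}$ fills the \emph{window} $[q,q+M)$.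

\emph{Step 1: some block of $\Theta$ lies inside the window.} Let $\mathbf B_n^{\eta_i}$ occupy $[p_i,p_i+D_n)$. Then $p_1=0$, $p_{i+1}=p_i+D_n+|w_i|\le p_i+D_n+\lambda+1$, and $p_h=D_m-D_n\ge q+M-D_n\ge q$. Let $i$ be minimal with $p_i\ge q$. If $i=1$, then $p_i=q=0$. If $i>1$, then $p_{i-1}\le q-1$, so $p_i\le q+D_n+\lambda$. In both cases
\[
q\le p_i\qquad\text{and}\qquad p_i+D_n\le q+2D_n+\lambda\le q+M .
\]

\emph{Step 2: some swap in this block is aligned with the factors $f$.} By Lemma~\ref{lem:blocks}(d), write $\mathbf B_n^{\eta_i}=\varphi\otimes Z_n^\theta\otimes\psi$ with $\deg\varphi\equiv q-p_i\pmod n$. Then $\Theta=\Theta'\otimes Z_n^\theta\otimes\Theta''$, where $\Theta'$ has degree $p=p_i+\deg\varphi$. We have $p\ge q$ and $p\equiv q\pmod n$, so $p=q+n\mu$ with an integer $\mu\ge0$. Also $p+nJ_n=p+|Z_n|\le p_i+D_n\le q+nN_n$, so $\nu=N_n-\mu-J_n\ge0$. Factor $xf^{N_n}y=(xf^\mu)(f^{J_n})(f^\nu y)$; the first two factors have degrees $p$ and $|Z_n|$. By \eqref{eq:mult} and Lemma~\ref{lem:blocks}(c),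
\[
\Theta(xf^{N_n}y)=\Theta'(xf^\mu)\;Z_n^\theta(f^{J_n})\;\Theta''(f^\nu y)=0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal F$ be the family of all blocks $\mathbf B_m^\omega$ with $m\ge0$ and $|\omega|=\ell_m$, let $I=I(\mathcal F)$, and let $N_n=2D_n+\lambda$. By Lemma~\ref{lem:dual}(a), $I$ is a homogeneous ideal. Part (1) follows from Proposition~\ref{prop:nil} and Lemma~\ref{lem:dual}(b). By Lemmas~\ref{lem:blocks}(a) and~\ref{lem:faithful}(c), the block $\mathbf B_m^\omega$ detects $\omega$, and $\ell_m\to\infty$ by Lemma~\ref{lem:blocks}(b); so part (2) follows from Lemma~\ref{lem:dual}(c). Finally, the recursion of Section~\ref{sec:blocks} computes $D_n$ from $n$ and the lengths in (H) alone, so $N_n$ does not depend on $k$, $K$ or $f$.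
\end{proof}

\begin{remark}\label{rem:K}
Part (1) of Theorem~\ref{thm:main} fails for noncommutative $K$. Let $K$ be the free algebra on symbols $\kappa_x$, $x\in X$, and let $f=\sum_{x\in X}\bar x\otimes\kappa_x\in A_1\otimes K$, where the bar denotes the image in $A$. Then $f^N=\sum_{|w|=N}\bar w\otimes\kappa_w$, where $\kappa_w$ is the monomial in the $\kappa_x$ corresponding to $w$. These monomials are linearly independent, so $f^N=0$ would force $\bar w=0$ for all words of length $N$, that is, $A^N=0$, which is impossible in an algebra with a free pair.
\end{remark}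

\begin{thebibliography}{1}

\bibitem{BG}
Jason P. Bell and Be'eri Greenfeld,
\emph{Free Subalgebras of Graded Algebras},
arXiv:1605.09585 (2016).

\end{thebibliography}
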